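\title{Smoothness of the space of $2$-summing operators on $\ell_p^n$}

\begin{abstract}
We determine when the space $\Pi_2(\ell_p^n,\ell_p^n)$ of operators on $\ell_p^n$, with the $2$-summing norm, is smooth. For $n\ge2$, $1<p<\infty$ and $p\ne2$, it is smooth over the real scalars exactly when $n=2$, and over the complex scalars exactly when $n=2$, or $n=3$ and $p<2$. Trace duality turns smoothness into strict convexity, and strict convexity is decided by the supporting functionals at the points where an inscribed ellipse touches the unit sphere of $\ell_p^n$.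
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb K$ be $\mathbb R$ or $\mathbb C$, and let $X,Y$ be finite dimensional Banach spaces over $\mathbb K$. Write $B_{X^*}$ for the closed unit ball of $X^*$. The \emph{$2$-summing norm} $\pi_2(T)$ of a linear operator $T:X\to Y$ is the smallest constant $C\ge0$ such that
\begin{equation}\label{eq:def}
\Big(\sum_{i=1}^M\|Tx_i\|^2\Big)^{1/2}\le C\sup_{f\in B_{X^*}}\Big(\sum_{i=1}^M|f(x_i)|^2\Big)^{1/2}
\end{equation}
for every finite sequence $x_1,\dots,x_M$ in $X$. The supremum on the right is the \emph{weak $2$-norm} of the sequence: it measures the sequence through one functional at a time. Thus $\pi_2(T)$ measures how well $T$ turns weak square summability into square summability of norms; the case $M=1$ gives $\|T\|\le\pi_2(T)$. We write $\Pi_2(X,Y)$ for the space of all linear operators $X\to Y$ with the norm $\pi_2$.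

A normed space $Z$ over $\mathbb K$ is \emph{smooth} if for every $z\ne0$ there is exactly one $\varphi\in Z^*$ with $\|\varphi\|=1$ and $\varphi(z)=\|z\|$. It is \emph{strictly convex} if $\|z_1\|=\|z_2\|=\|\frac12(z_1+z_2)\|=1$ implies $z_1=z_2$, that is, if its unit sphere contains no segment. As usual $\ell_p^n$ is $\mathbb K^n$ with the $p$-norm. The following question is posed in \cite{CFK}.

\medskip
\noindent\textbf{Question.} Let $n\in\mathbb N$ and $1<p<\infty$. Is $\Pi_2(\ell_p^n,\ell_p^n)$ smooth?
\medskip

For $n=1$ the space is one-dimensional and smooth, so let $n\ge2$. Three values of $p$ are easy. For $p=2$ the norm $\pi_2$ is the Hilbert--Schmidt norm (Section~\ref{sec:prelim}), so $\Pi_2(\ell_2^n,\ell_2^n)$ is a Hilbert space and is smooth. For $p=1$ and $p=\infty$, look at rank one operators $x\mapsto g(x)y$ with $g\in X^*$, $y\in Y$. Inequality \eqref{eq:def} holds for such an operator with $C=\|g\|\|y\|$, which is its operator norm, so its $2$-summing norm is $\|g\|\|y\|$. Hence $\Pi_2(X,Y)$ contains isometric copies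 of $Y$ and of $X^*$. Smoothness passes to subspaces by the Hahn--Banach theorem, and $\ell_1^n$ and $\ell_\infty^n$ are not smooth, so $\Pi_2(\ell_1^n,\ell_1^n)$ and $\Pi_2(\ell_\infty^n,\ell_\infty^n)$ are not smooth.

For $1<p<\infty$ this obstruction disappears, since $\ell_p^n$ and its dual are both smooth. One might then guess that the answer is always yes; one might also guess that only the Hilbert space case survives. Neither guess is right.

\begin{theorem}\label{thm:A}
Let $n\ge2$, $1<p<\infty$, $p\ne2$.
\begin{itemize}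
\item Over $\mathbb R$, the space $\Pi_2(\ell_p^n,\ell_p^n)$ is smooth if and only if $n=2$.
\item Over $\mathbb C$, the space $\Pi_2(\ell_p^n,\ell_p^n)$ is smooth if and only if $n=2$, or $n=3$ and $1<p<2$.
\end{itemize}
\end{theorem}

The complex case is not symmetric under $p\mapsto p'=p/(p-1)$; in particular, passing to the adjoint operator does not preserve $\pi_2$ on complex $\ell_p^3$. The asymmetry becomes natural once the two copies of $\ell_p^n$ are decoupled: only one of them matters.

\begin{theorem}\label{thm:B}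
Let $1<p,q<\infty$, $n\ge1$, $m\ge3$. The following are equivalent:
\begin{itemize}
\item[(a)] $\Pi_2(\ell_p^n,\ell_q^m)$ is strictly convex;
\item[(b)] $\Pi_2(\ell_q^m,\ell_p^n)$ is smooth;
\item[(c)] $n\le2$, or $p=2$, or ($\mathbb K=\mathbb C$, $n=3$ and $p<2$).
\end{itemize}
Moreover, if \textup{(c)} holds, then $\Pi_2(\ell_p^n,Y)$ is strictly convex and $\Pi_2(Y,\ell_p^n)$ is smooth for every finite dimensional strictly convex $Y$. Finally, if $X,Y$ are finite dimensional, $X$ is smooth with $\dim X\le2$, and $Y$ is strictly convex, then $\Pi_2(Y,X)$ is smooth.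
\end{theorem}

Theorem~\ref{thm:A} follows: for $n\ge3$ take $q=p$ and $m=n$; for $n=2$ use the last statement with $X=Y=\ell_p^2$.

The equivalence of (a) and (b) is trace duality (Section~\ref{sec:prelim}), so we look for segments in the unit sphere of $\Pi_2(X,Y)$. The equality $\pi_2(T)=1$ has two certificates: a sequence $(x_i)$ for the lower bound and a measure on $B_{X^*}$ for the upper bound. Section~\ref{sec:example} exhibits both for a segment in $\Pi_2(\ell_4^3,\ell_4^3)$. Section~\ref{sec:contacts} shows that the interplay of the two certificates reduces the problem to the geometry of contractions from Hilbert spaces into $X$. The strictly convex cases are treated in Section~\ref{sec:smooth}. The contractions that produce segments come from an equilateral triangle and a regular tetrahedron (Section~\ref{sec:symmetric}), except for $2<p<4$, where the triangle degenerates and must be deformed (Section~\ref{sec:deform}).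

\section{Summing norms and trace duality}\label{sec:prelim}

All spaces are finite dimensional. In Hilbert spaces the norm is $|\cdot|$ and the inner product is linear in the first variable. A \emph{contraction} is a linear operator of norm at most $1$.

\subsection*{Sequences as operators}
A sequence $x_1,\dots,x_M$ in $X$ defines $u:\ell_2^M\to X$, $ub=\sum b_ix_i$, and
\[
\|u\|=\sup_{f\in B_{X^*}}\sup_{|b|\le1}\Big|\sum b_if(x_i)\Big|=\sup_{f\in B_{X^*}}\Big(\sum|f(x_i)|^2\Big)^{1/2}
\]
is its weak $2$-norm. So if $H$ is a Hilbert space with orthonormal basis $(h_i)$ and $u:H\to X$, then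
\begin{equation}\label{eq:op}
\sum_i\|Tuh_i\|^2\le\pi_2(T)^2\|u\|^2,
\end{equation}
and $\pi_2(T)$ is the best constant. Also $\pi_2(AT)\le\|A\|\pi_2(T)$ for every operator $A$ defined on $Y$. Recall that an operator $A$ between Hilbert spaces has Hilbert--Schmidt norm $\|A\|_{HS}^2=\sum|Ah_i|^2$ for any orthonormal basis $(h_i)$, that $\|AB\|_{HS}\le\|A\|_{HS}\|B\|$, and that $|\operatorname{tr}(AB)|\le\|A\|_{HS}\|B\|_{HS}$. For $T$ on $\ell_2^n$ we have $\sum|Tuh_i|^2=\|Tu\|_{HS}^2\le\|T\|_{HS}^2\|u\|^2$, with equality for $u=\mathrm{Id}$; hence $\pi_2(T)=\|T\|_{HS}$.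

\subsection*{Domination}
If $\nu$ is a probability measure on $B_{X^*}$ and
\begin{equation}\label{eq:dom}
\|Tx\|^2\le C^2\int|f(x)|^2\,d\nu(f)\qquad(x\in X),
\end{equation}
then summing over a sequence $(x_i)$ gives $\pi_2(T)\le C$. \emph{Pietsch's domination theorem} is the converse: for every $T:X\to Y$ there is a probability measure $\nu$ on $B_{X^*}$ for which \eqref{eq:dom} holds with $C=\pi_2(T)$. We call $\nu$ a \emph{Pietsch measure} for $T$.

\subsection*{Norming functionals}
If $X$ is smooth and $\|z\|=1$, then $J(z)$ denotes the unique $f\in B_{X^*}$ with $f(z)=1$. Uniqueness gives $J(\lambda z)=\bar\lambda J(z)$ for $|\lambda|=1$. For $1<p<\infty$ the space $\ell_p^n$ is smooth and strictly convex, by the equality cases of the inequalities of H\"older and Minkowski, and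
\begin{equation}\label{eq:J}
J(z)(x)=\sum_j|z_j|^{p-2}\,\bar z_j\,x_j,
\end{equation}
where a term with $z_j=0$ is $0$.

\begin{lemma}\label{lem:dual}
The pairing $\langle S,T\rangle=\operatorname{tr}(ST)$ identifies $\Pi_2(X,Y)^*$ isometrically with $\Pi_2(Y,X)$. Consequently $\Pi_2(Y,X)$ is smooth if and only if $\Pi_2(X,Y)$ is strictly convex.
\end{lemma}

\begin{proof}
The pairing is nondegenerate and the two spaces have the same dimension, so every functional on $\Pi_2(X,Y)$ is given by a unique $S:Y\to X$. We compare the norms.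

Let $\nu_T$ be a Pietsch measure for $T:X\to Y$, let $(j_Tx)(f)=f(x)$ and $H_T=j_T(X)\subset L_2(\nu_T)$. By \eqref{eq:dom}, $\pi_2(j_T)\le1$, and $v_T(j_Tx)=Tx$ defines an operator $v_T:H_T\to Y$ with $\|v_T\|\le\pi_2(T)$. Factor $S=v_Sj_S$ in the same way. Then $\operatorname{tr}(ST)=\operatorname{tr}\big((j_Sv_T)(j_Tv_S)\big)$, a trace of a product of two operators between Hilbert spaces. By \eqref{eq:op}, $\|j_Sv_T\|_{HS}\le\pi_2(j_S)\|v_T\|\le\pi_2(T)$ and $\|j_Tv_S\|_{HS}\le\pi_2(j_T)\|v_S\|\le\pi_2(S)$. Hence $|\operatorname{tr}(ST)|\le\pi_2(S)\pi_2(T)$.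

Conversely, suppose $|\operatorname{tr}(ST)|\le\pi_2(T)$ for all $T$. Let $y_1,\dots,y_M\in Y$ have weak $2$-norm at most $1$, put $c_i=\|Sy_i\|$, and choose $f_i\in B_{X^*}$ with $f_i(Sy_i)=c_i$. Test on $Tx=\sum c_if_i(x)y_i$. This is the map $x\mapsto(c_if_i(x))_i\in\ell_2^M$ followed by the contraction $b\mapsto\sum b_iy_i$, and the first map has $2$-summing norm at most $(\sum c_i^2)^{1/2}$, because $\sum_k\sum_ic_i^2|f_i(x_k)|^2\le\sum_ic_i^2$ when $(x_k)$ has weak $2$-norm at most $1$. Therefore $\sum c_i^2=\operatorname{tr}(ST)\le(\sum c_i^2)^{1/2}$, so $\sum\|Sy_i\|^2\le1$ and $\pi_2(S)\le1$.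

It remains to recall that a finite dimensional $Z$ is smooth if and only if $Z^*$ is strictly convex. If $\varphi_1\ne\varphi_2$ both norm $z\ne0$, their midpoint also norms $z$ and has norm $1$. If $\varphi_1\ne\varphi_2$ and their midpoint all have norm $1$, the midpoint takes the value $1$ at some unit vector $z$; since $|\varphi_l(z)|\le1$, this forces $\varphi_1(z)=\varphi_2(z)=1$. Apply this to $Z=\Pi_2(Y,X)$, whose dual is $\Pi_2(X,Y)$.
\end{proof}

Pietsch's theorem says that the upper bound for $\pi_2(T)$ is attained by a measure. The lower bound is attained by a sequence.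

\begin{lemma}\label{lem:attain}
For every $T:X\to Y$ there are $x_1,\dots,x_M\in X$ with weak $2$-norm at most $1$ and $\sum\|Tx_i\|^2=\pi_2(T)^2$.
\end{lemma}

\begin{proof}
The difficulty is that the length of the sequence is not bounded a priori. Let $n=\dim X$. To $x\in X$ associate the pair $\Gamma(x)$ formed by the Hermitian form $f\mapsto|f(x)|^2$ on $X^*$ and the number $\|Tx\|^2$. It lies in a real vector space of dimension at most $M=n^2+1$, and $\Gamma(\sqrt\lambda x)=\lambda\Gamma(x)$ for $\lambda\ge0$. Both sides of \eqref{eq:def} depend only on $\sum\Gamma(x_i)$. By the conic Carath\'eodory theorem (a nonnegative combination of vectors in a real space of dimension at most $M$ is a nonnegative combination of at most $M$ of them), $\sum\Gamma(x_i)$ equals a sum of at most $M$ terms $\Gamma(\sqrt{\lambda_i}x_i)$. So sequences of length $M$ suffice. Those of weak $2$-norm at most $1$ form a closed set in $X^M$ on which $\|x_i\|\le1$, and the continuous function $\sum\|Tx_i\|^2$ attains its maximum there.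
\end{proof}

\section{A segment in the unit sphere of $\Pi_2(\ell_4^3,\ell_4^3)$}\label{sec:example}

Let $X$ be real $\ell_4^3$, let $s(x)=x_1+x_2+x_3$, and let $E=\ker s$. The plane $E$ is Euclidean in the $4$-norm:
\[
x_1^4+x_2^4+x_3^4=\tfrac12|x|^4\qquad(x\in E).
\]
Indeed, with $\epsilon_2=x_1x_2+x_1x_3+x_2x_3$ and $\epsilon_3=x_1x_2x_3$, each $x_j$ satisfies $x_j^3=-\epsilon_2x_j+\epsilon_3$; multiplying by $x_j$ and summing gives $\sum x_j^4=-\epsilon_2|x|^2$, and $|x|^2=-2\epsilon_2$ on $E$. Fix a Euclidean orthonormal basis $b_1,b_2$ of $E$ and consider, for $t\in\mathbb R$,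
\[
T_tx=2^{-3/4}\big(\langle x,b_1\rangle,\ \langle x,b_2\rangle,\ t\,s(x)\big)\in\ell_4^3 .
\]
We claim that $\pi_2(T_t)=1$ whenever $t^2\le4/27$.

\emph{Lower bound.} The operator $u:\ell_2^2\to X$ with $ue_l=2^{1/4}b_l$ is an isometry onto $E$, and $T_tue_l=2^{-1/2}e_l$. So $\sum_l\|T_tue_l\|^2=1$, and \eqref{eq:op} gives $\pi_2(T_t)\ge1$. This certificate sees only $T_t|_E$, which does not depend on $t$.

\emph{Upper bound.} The vector $z_1=18^{-1/4}(2,-1,-1)$ and its coordinate permutations $z_2,z_3$ are unit vectors of $E$. By \eqref{eq:J} their norming functionals are $f_k(x)=18^{-3/4}(9x_k-s(x))$. Write $x=x^0+\frac13s(x)(1,1,1)$ with $x^0\in E$. Then $9x_k-s(x)=9x^0_k+2s(x)$, and since $18^{3/2}=54\sqrt2$,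
\[
\frac13\sum_{k=1}^3f_k(x)^2=\frac{81|x^0|^2+12s(x)^2}{162\sqrt2}=2^{-3/2}\Big(|x^0|^2+\frac4{27}s(x)^2\Big).
\]
On the other hand $\|T_tx\|_4^2\le|T_tx|^2=2^{-3/2}(|x^0|^2+t^2s(x)^2)$. So \eqref{eq:dom} holds with $C=1$ and the uniform measure on $\{f_1,f_2,f_3\}$ when $t^2\le4/27$.

Thus $\Pi_2(\ell_4^3,\ell_4^3)$ is not strictly convex, and by Lemma~\ref{lem:dual} it is not smooth. A point of non-smoothness is the rank two operator $Sy=2^{-1/2}u(y_1,y_2)$. It satisfies $\operatorname{tr}(ST_t)=\operatorname{tr}(T_tS)=1$ for all $t$, and $\pi_2(S)\le1$ because $|y_1|^2+|y_2|^2$ is twice the average of the squares of two coordinate functionals. So all $T_t$ with $t^2\le4/27$ norm $S$.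

The segment comes from the term $\frac4{27}s(x)^2$. The functionals $f_k$ norm points of the plane $E$, which is why the measure loses nothing on $E$; but they span all of $X^*$, so the measure also controls the direction transverse to $E$ and leaves room there. In $\ell_2^3$ the norming functionals of the same three directions have coefficient vectors in $E$, they vanish at $(1,1,1)$, and the room disappears.

\section{Contacts of Hilbert space contractions}\label{sec:contacts}

Throughout this section $X$ is smooth. Let $u:H\to X$ be a contraction from a Hilbert space. A \emph{contact} of $u$ is a unit vector $a\in H$ with $\|ua\|=1$, and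
\[
K(u)=\{J(ua):\ a\ \text{is a contact of}\ u\}
\]
is the set of \emph{contact functionals}. Geometrically, $u$ maps the unit ball of $H$ onto an ellipsoid inside the unit ball of $X$, the points $ua$ are where it touches the unit sphere, and $K(u)$ describes the tangent hyperplanes of the sphere of $X$ there. Two contacts, or two functionals, are \emph{equivalent} if they differ by a unimodular factor; equivalent contacts give equivalent functionals.

\begin{lemma}\label{lem:contact}
Let $u:H\to X$ be a contraction.
\begin{itemize}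
\item[(i)] If $a$ is a contact, then $J(ua)\circ u=\langle\,\cdot\,,a\rangle$, and $a\perp\ker u$.
\item[(ii)] $K(u)=\{f\in B_{X^*}:\|f\circ u\|=1\}$.
\item[(iii)] Inequivalent elements of $K(u)$ have linearly independent restrictions to $uH$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The functional $J(ua)\circ u$ on $H$ has norm at most $1$ and takes the value $1$ at the unit vector $a$, so it is $\langle\,\cdot\,,a\rangle$, since Hilbert spaces are smooth. For $b\in\ker u$ this gives $\langle b,a\rangle=0$.

(ii) One inclusion is (i). If $f\in B_{X^*}$ and $f\circ u=\langle\,\cdot\,,a\rangle$ with $|a|=1$, then $f(ua)=1$ and $\|ua\|\le1$. Hence $\|ua\|=1$, and $f=J(ua)$ because $X$ is smooth.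

(iii) Let $f=J(ua)$ and $f'=J(ua')$. Both restrictions are nonzero, so dependence means $f\circ u=\lambda f'\circ u$. By (i), $a=\bar\lambda a'$, so $|\lambda|=1$ and $f=J(\bar\lambda ua')=\lambda f'$.
\end{proof}

Put $K(u)^\perp=\bigcap_{f\in K(u)}\ker f$. The functionals that vanish on $uH+K(u)^\perp$ are the elements of $\operatorname{span}K(u)$ that vanish on $uH$. We call $u$ \emph{determining} if the only such functional is $0$, that is, if $X=uH+K(u)^\perp$. The isometry of Section~\ref{sec:example} is not determining: there $K(u)^\perp=0$ and $uH=E$.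

\begin{proposition}\label{prop:unique}
Let $X$ be smooth, and suppose that every injective contraction $u:\ell_2^d\to X$, $1\le d\le\dim X$, is determining. Then $\Pi_2(X,Y)$ is strictly convex for every strictly convex $Y$.
\end{proposition}

\begin{proof}
Let $\pi_2(T_1)=\pi_2(T_2)=\pi_2(T)=1$ with $T=\frac12(T_1+T_2)$. Take $x_1,\dots,x_M$ as in Lemma~\ref{lem:attain} for $T$, and let $u:\ell_2^M\to X$ be the associated contraction, with range $E=\operatorname{span}\{x_i\}\ne0$.

\emph{The operators agree on $E$.} The vectors $A_l=(\|T_lx_i\|)_i\in\ell_2^M$ satisfy $|A_l|\le1$, and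
\[
1=\Big(\sum\|Tx_i\|^2\Big)^{1/2}\le\big|\tfrac12(A_1+A_2)\big|\le\tfrac12\big(|A_1|+|A_2|\big)\le1 .
\]
Strict convexity of $\ell_2^M$ gives $A_1=A_2$ and $|A_l|=1$. Equality in the first inequality gives $\|Tx_i\|=\|T_1x_i\|=\|T_2x_i\|$ for each $i$, and strict convexity of $Y$ gives $T_1x_i=T_2x_i$.

\emph{The operators vanish on $K(u)^\perp$.} Let $\nu_l$ be a Pietsch measure for $T_l$. For $f\in B_{X^*}$ we have $\sum|f(x_i)|^2=\|f\circ u\|^2\le1$, and
\[
1=|A_l|^2=\sum\|T_lx_i\|^2\le\int\|f\circ u\|^2\,d\nu_l(f)\le1 .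
\]
So $\nu_l$ is concentrated on $\{f\in B_{X^*}:\|f\circ u\|=1\}=K(u)$, and \eqref{eq:dom} gives $T_lx=0$ for $x\in K(u)^\perp$.

By Lemma~\ref{lem:contact}(i), the restriction of $u$ to $(\ker u)^\perp$ is an injective contraction with the same contacts and the same range. It is determining, so $X=E+K(u)^\perp$ and $T_1=T_2$.
\end{proof}

Both convexity hypotheses are necessary: $\Pi_2(X,Y)$ contains isometric copies of $Y$ and $X^*$ when $X,Y\neq0$, so its strict convexity forces $Y$ to be strictly convex and $X$ to be smooth.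

\begin{lemma}\label{lem:two}
A contraction $u:H\to X$ is determining in each of the following cases: $uH=X$; $\dim\operatorname{span}K(u)\le2$; $u$ has at most two equivalence classes of contacts; $\dim H=1$.
\end{lemma}

\begin{proof}
The first case is the definition. In the second case $\operatorname{span}K(u)$ has a basis of at most two elements of $K(u)$, inequivalent if there are two; by Lemma~\ref{lem:contact}, their restrictions to $uH$ are linearly independent, so restriction to $uH$ is injective on the span. The third case is contained in the second, and the fourth in the third.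
\end{proof}

For $\dim H=2$ the second case of Lemma~\ref{lem:two} is sharp: if $K(u)$ spans three dimensions, restriction to the at most two-dimensional space $uH$ cannot be injective. The construction of Section~\ref{sec:example} then works in general.

\begin{proposition}\label{prop:segment}
Let $X$ be smooth, and let $u:\ell_2^2\to X$ be a contraction with $\dim\operatorname{span}K(u)\ge3$. Then $\Pi_2(X,\ell_q^m)$ is not strictly convex for any $1<q<\infty$, $m\ge3$.
\end{proposition}

\begin{proof}
We first build a segment with values in $\ell_2^3$ and then move it into $\ell_q^m$ without losing norm. For the second step we need a contraction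
\[
v:\ell_2^3\to\ell_q^m\quad\text{with}\quad\|ve_1\|=\|ve_2\|=1,\quad ve_3\ne0;
\]
this is the only place where $m\ge3$ is used. For $q\ge2$ take the formal inclusion onto the first three coordinates. For $q<2$ that map is not a contraction, and we use a probability space instead. Let $\lambda$ give the weights $\frac14,\frac14,\frac12$ to three points. The functions $g_1=(1,1,1)$, $g_2=(1,1,-1)$, $g_3=\sqrt2(1,-1,0)$ are orthonormal in $L_2(\lambda)$, the identity $L_2(\lambda)\to L_q(\lambda)$ is a contraction by H\"older's inequality, and $g_1,g_2$ have modulus $1$, hence norm $1$ in $L_q(\lambda)$. Let $v$ be $e_l\mapsto g_l$ followed by the isometry $L_q(\lambda)\to\ell_q^3\subset\ell_q^m$ that multiplies each coordinate by the $q$-th root of its weight.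

Choose linearly independent $f_k=J(ua_k)\in K(u)$, $k=1,2,3$, and let $j:X\to\ell_2^3$, $jx=3^{-1/2}(f_k(x))_k$. Then $j$ is onto, and $\pi_2(j)\le1$ by \eqref{eq:dom} with the uniform measure on the $f_k$. By Lemma~\ref{lem:contact}(i), $jub=3^{-1/2}(\langle b,a_k\rangle)_k$, so $\|ju\|_{HS}^2=\frac13\sum|a_k|^2=1$. By the singular value decomposition there are orthonormal bases $b_1,b_2$ of $\ell_2^2$ and $h_1,h_2,h_3$ of $\ell_2^3$ with $jub_l=s_lh_l$, $s_l\ge0$, and then $s_1^2+s_2^2=1$. For $|t|\le1$ put
\[
T_tx=\langle jx,h_1\rangle ve_1+\langle jx,h_2\rangle ve_2+t\langle jx,h_3\rangle ve_3 .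
\]
This is $j$ followed by contractions, so $\pi_2(T_t)\le1$. Also $T_tub_l=s_lve_l$, so $\sum_l\|T_tub_l\|^2=1$ and $\pi_2(T_t)\ge1$ by \eqref{eq:op}. Finally, if $jx=h_3$ then $T_tx=t\,ve_3$, so the $T_t$ are distinct. They form a segment in the unit sphere.
\end{proof}

For $\dim X=3$ the last three results leave no gap: only $d=2$ needs attention in Proposition~\ref{prop:unique}, and $\Pi_2(X,\ell_q^m)$ is strictly convex exactly when no contraction $\ell_2^2\to X$ has contact functionals that span $X^*$.

\section{The strictly convex cases}\label{sec:smooth}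

\begin{proposition}\label{prop:smooth}
Every injective contraction $u:\ell_2^d\to X$ is determining if $X$ is smooth with $\dim X\le2$, if $X=\ell_2^n$, or if $X$ is complex $\ell_p^3$ with $1<p<2$.
\end{proposition}

The cases $d=1$ and $d=\dim X$ are covered by Lemma~\ref{lem:two}, and this settles $\dim X\le2$. If $X=\ell_2^n$, then $J(ua)=\langle\,\cdot\,,ua\rangle$, so every element of $\operatorname{span}K(u)$ is $\langle\,\cdot\,,z\rangle$ with $z$ in the range of $u$; if it vanishes on that range, then $|z|^2=0$.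

It remains to treat complex $\ell_p^3$, $1<p<2$, with $d=2$. Write $(ua)_j=\langle a,w_j\rangle$ with $w_1,w_2,w_3\in\mathbb C^2$, and $\alpha=p/2\in(0,1)$. We must locate the maxima of $\|ua\|^p=\sum(|\langle a,w_j\rangle|^2)^\alpha$ on the unit sphere of $\mathbb C^2$. The function $t^\alpha$ is concave, but $|\langle a,w_j\rangle|^2$ is quadratic in $a$. It is, however, linear in the projection $aa^*$, so we pass to the convex hull of the rank one projections.

For $\xi\in\mathbb R^3$ let
\[
A_\xi=\begin{pmatrix}\xi_3&\xi_1-i\xi_2\\ \xi_1+i\xi_2&-\xi_3\end{pmatrix},\qquad\rho_\xi=\tfrac12(\mathrm{Id}+A_\xi).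
\]
The $\rho_\xi$ are all Hermitian $2\times2$ matrices of trace $1$. Since $A_\xi$ has trace $0$ and determinant $-|\xi|^2$, the eigenvalues of $\rho_\xi$ are $\frac12(1\pm|\xi|)$, so $\rho_\xi$ is a rank one projection if and only if $|\xi|=1$. Thus each unit vector $a\in\mathbb C^2$ defines a point $\xi(a)$ of the unit sphere $S^2\subset\mathbb R^3$ by $aa^*=\rho_{\xi(a)}$; every point of $S^2$ arises, and $\xi(a)=\xi(a')$ exactly when $a,a'$ are equivalent. From $\operatorname{tr}(A_\xi A_\zeta)=2\,\xi\cdot\zeta$ we get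
\begin{equation}\label{eq:sphere}
|\langle a,a'\rangle|^2=\operatorname{tr}(\rho_{\xi(a)}\rho_{\xi(a')})=\tfrac12\big(1+\xi(a)\cdot\xi(a')\big),
\end{equation}
so orthogonal vectors correspond to antipodal points.

\begin{proof}[End of the proof of Proposition~\ref{prop:smooth}]
Let $\Lambda=\{j:w_j\ne0\}\ne\emptyset$, and for $j\in\Lambda$ let $\zeta_j=\xi(w_j/|w_j|)$ and $\gamma_j=(|w_j|^2/2)^\alpha>0$. On the closed unit ball $\mathbb B$ of $\mathbb R^3$ define
\[
F(\xi)=\sum_{j\in\Lambda}\gamma_j(1+\xi\cdot\zeta_j)^\alpha .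
\]
By \eqref{eq:sphere}, $F(\xi(a))=\|ua\|^p$. So $F\le1$ on $S^2$, and the classes of contacts correspond to the points of $S^2$ where $F=1$. Let $L=\operatorname{span}\{\zeta_j:j\in\Lambda\}$. On $L\cap\mathbb B$ the affine map $\xi\mapsto(1+\xi\cdot\zeta_j)_{j\in\Lambda}$ is injective with values in $[0,\infty)^\Lambda$, and $t^\alpha$ is strictly concave on $[0,\infty)$ because $p<2$. Hence $F$ is strictly concave on $L\cap\mathbb B$ and has a unique maximizer $\xi_0$ there.

\emph{Case $\dim L=3$.} As $n=3$, the vectors $\zeta_1,\zeta_2,\zeta_3$ are linearly independent. If $|\xi_0|<1$, then $1+\xi_0\cdot\zeta_j>0$ and the gradient $\alpha\sum\gamma_j(1+\xi_0\cdot\zeta_j)^{\alpha-1}\zeta_j$ vanishes, contradicting independence. So $\xi_0\in S^2$ and $F(\xi_0)\le1$. A contact $a$ has $F(\xi(a))=1\ge F(\xi_0)$, hence $\xi(a)=\xi_0$. There is at most one class of contacts.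

\emph{Case $\dim L=2$.} Let $P$ be the orthogonal projection of $\mathbb R^3$ onto $L$. Then $F=F\circ P$, and $P$ maps $S^2$ onto the whole disc $L\cap\mathbb B$. So $F\le1$ on the disc, and a contact $a$ has $P\xi(a)=\xi_0$. The line $P^{-1}(\xi_0)$ meets $S^2$ in at most two points, so there are at most two classes of contacts.

\emph{Case $\dim L=1$.} Now a whole circle of $S^2$ may project to $\xi_0$, so we count dimensions instead of classes. All $\zeta_j$ equal $\pm\zeta$ for one unit vector $\zeta$. Let $e,e'$ be unit vectors with $\xi(e)=\zeta$, $\xi(e')=-\zeta$. Every $w_j$ is a multiple of $e$ or of $e'$, so $\Lambda=\Lambda_1\cup\Lambda_2$ (disjointly) with $(ua)_j=s_j\beta_l$ for $j\in\Lambda_l$, where $\beta_1=\langle a,e\rangle$, $\beta_2=\langle a,e'\rangle$, and the $s_j$ do not depend on $a$. By \eqref{eq:J},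
\[
J(ua)(x)=\sum_{l=1,2}|\beta_l|^{p-2}\bar\beta_l\sum_{j\in\Lambda_l}|s_j|^{p-2}\bar s_jx_j ,
\]
which lies in the span of two fixed functionals.

In each case Lemma~\ref{lem:two} applies.
\end{proof}

The proof shows where to look for counterexamples when $p<2$. Many contacts are possible only if the maximizer of $F$ lies out of reach of the vectors $a$. With four coordinates one can have $\dim L=3$ and $\sum\zeta_j=0$; with equal weights the gradient of $F$ then vanishes at the center of the ball. Over $\mathbb R$, the unit vectors correspond only to the circle $\xi_2=0$ of $S^2$, whose projection does not cover the disc, and three vectors $\zeta_j$ with sum $0$ in the plane of that circle again put the maximizer at the center. The most symmetric choices are a regular tetrahedron and an equilateral triangle.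

\section{The triangle and the tetrahedron}\label{sec:symmetric}

For these configurations the numbers $t_j=|\langle a,w_j\rangle|^2$ have constant sum and constant sum of squares as $a$ runs over the unit sphere. So $\sum I(t_j)$ is constant for every polynomial $I$ of degree at most $2$, and we can maximize $\sum t_j^{p/2}$ by finding a quadratic majorant of $t^{p/2}$ that touches it at the right values. Put $\alpha=p/2$ and $h(t)=t^\alpha$. On $(0,1]$,
\[
h'''(t)=\alpha(\alpha-1)(\alpha-2)t^{\alpha-3},
\]
which is positive for $1<p<2$ and $p>4$, zero for $p=4$, and negative for $2<p<4$.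

\begin{lemma}\label{lem:interp}
Let $\Omega\subset[0,1]^N$ be a set on which $\sum t_j$ and $\sum t_j^2$ are constant. Let $\tau_0\in(0,1)$, and suppose that either $h'''\ge0$ on $(0,1]$ and $\tau_1=1$, or $h'''<0$ on $(0,1]$ and $\tau_1=0$. Then $\sum h(t_j)$ is maximal on $\Omega$ at every point of $\Omega$ whose coordinates all lie in $\{\tau_0,\tau_1\}$. In the second case, if such a point exists, there are no other maximizers.
\end{lemma}

\begin{proof}
Let $I$ be the polynomial of degree at most $2$ with $I(\tau_0)=h(\tau_0)$, $I'(\tau_0)=h'(\tau_0)$, $I(\tau_1)=h(\tau_1)$. We claim that for $t\in[0,1]\setminus\{\tau_0,\tau_1\}$ there is $t^*\in(0,1)$ with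
\begin{equation}\label{eq:interp}
h(t)-I(t)=\tfrac16h'''(t^*)(t-\tau_0)^2(t-\tau_1).
\end{equation}
Choose $\lambda$ so that $g=h-I-\lambda(\,\cdot-\tau_0)^2(\,\cdot-\tau_1)$ vanishes at $t$. The function $g$ is continuous on $[0,1]$, is $C^3$ on $(0,1]$, and has the three distinct zeros $\tau_0,\tau_1,t$. By Rolle's theorem $g'$ has two zeros strictly between consecutive ones of these, and also $g'(\tau_0)=0$. So $g'$ has three distinct zeros in $(0,1)$, and two more applications of Rolle's theorem give $t^*$ with $0=g'''(t^*)=h'''(t^*)-6\lambda$.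

In both cases the right side of \eqref{eq:interp} is at most $0$, and in the second case it is negative. So $\sum h(t_j)\le\sum I(t_j)$, the right side is constant on $\Omega$, and equality holds when all $t_j\in\{\tau_0,\tau_1\}$, in the second case only then.
\end{proof}

\subsection*{The triangle}
For $\theta\in\mathbb R$ let
\[
x(\theta)=\big(\cos\theta,\ \cos(\theta-\tfrac{2\pi}3),\ \cos(\theta-\tfrac{4\pi}3)\big),\qquad t_j=x_j(\theta)^2 .
\]
The $j$-th coordinate is the inner product of $(\cos\theta,\sin\theta)$ with a fixed unit vector, so $(\cos\theta,\sin\theta)\mapsto x(\theta)$ extends to a linear map of $\mathbb R^2$ onto the plane $x_1+x_2+x_3=0$. We have $\cos^2\phi=\frac12+\frac12\cos2\phi$ and $\cos^4\phi=\frac38+\frac12\cos2\phi+\frac18\cos4\phi$, and the terms $\cos2\phi$ and $\cos4\phi$ sum to zero over the three angles. Hence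
\begin{equation}\label{eq:tri}
\sum t_j=\tfrac32,\qquad\sum t_j^2=\tfrac98 .
\end{equation}

\begin{proposition}\label{prop:triangle}
Let $\mathbb K=\mathbb R$ and $p\in(1,2)\cup[4,\infty)$. There is a contraction $u:\ell_2^2\to\ell_p^3$ with $\dim\operatorname{span}K(u)=3$.
\end{proposition}

\begin{proof}
At $\theta=0,\frac{2\pi}3,\frac{4\pi}3$ the vector $x(\theta)$ has one entry $1$ and two entries $-\frac12$, so $(t_j)$ is a permutation of $(1,\frac14,\frac14)$. Here $h'''\ge0$, and Lemma~\ref{lem:interp} with $\tau_0=\frac14$, $\tau_1=1$ shows that $\|x(\theta)\|_p^p=\sum h(t_j)$ is maximal at these angles, with value $1+c$, where $c=2^{1-p}$. So $u(\cos\theta,\sin\theta)=(1+c)^{-1/p}x(\theta)$ is a contraction with these three contacts. By \eqref{eq:J} the contact functionals are proportional, with a common factor, to the vectors with one entry $1$ and two entries $-c$. These are the rows of $(1+c)\mathrm{Id}-c\,\mathbf 1\mathbf 1^T$, where $\mathbf 1=(1,1,1)^T$. The eigenvalues are $1+c$, $1+c$ and $1-2c=1-2^{2-p}$, all nonzero since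 $p\ne2$.
\end{proof}

\subsection*{The tetrahedron}

\begin{proposition}\label{prop:tetra}
Let $\mathbb K=\mathbb C$ and $1<p<2$. There is a contraction $u:\ell_2^2\to\ell_p^4$ with $\dim\operatorname{span}K(u)=4$.
\end{proposition}

\begin{proof}
Let $\omega=e^{2\pi i/3}$, $w_1=(1,0)$ and $w_{k+2}=3^{-1/2}(1,\sqrt2\,\omega^k)$ for $k=0,1,2$. These are unit vectors with $|\langle w_j,w_k\rangle|^2=\frac13$ for $j\ne k$, because $|1+2\omega^{\pm1}|^2=|\pm i\sqrt3|^2=3$. For a unit vector $a=(a_1,a_2)$ put $t_j=|\langle a,w_j\rangle|^2\in[0,1]$, $A=|a_1|^2$ and $\beta=a_1\bar a_2$, so that $|\beta|^2=A(1-A)$. Then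
\[
t_1=A,\qquad t_{k+2}=\tfrac13\big(2-A+2\sqrt2\operatorname{Re}(\beta\omega^k)\big).
\]
Since $\sum_k\omega^k=\sum_k\omega^{2k}=0$ and $(\operatorname{Re}z)^2=\frac12|z|^2+\frac12\operatorname{Re}z^2$, we have $\sum_k\operatorname{Re}(\beta\omega^k)=0$ and $\sum_k(\operatorname{Re}(\beta\omega^k))^2=\frac32|\beta|^2$. Therefore
\[
\sum t_j=2,\qquad\sum t_j^2=A^2+\tfrac13(2-A)^2+\tfrac43A(1-A)=\tfrac43 .
\]
At $a=w_k$ the vector $(t_j)$ is a permutation of $(1,\frac13,\frac13,\frac13)$. Here $h'''>0$, and Lemma~\ref{lem:interp} with $\tau_0=\frac13$, $\tau_1=1$ shows that $\sum h(t_j)$ is maximal at the $w_k$. So $ua=\kappa(\langle a,w_j\rangle)_{j\le4}$ with $\kappa^{-p}=1+3^{1-p/2}$ is a contraction with contacts $w_1,\dots,w_4$.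

Let $W$ be the $2\times4$ matrix with columns $w_j$. The matrix $W^*W$ has entries $\overline{\langle w_k,w_j\rangle}$ in row $k$ and column $j$; write $W^*W=\mathrm{Id}+S$, where $S$ has zero diagonal and off-diagonal entries of modulus $3^{-1/2}$. By \eqref{eq:J}, the coefficients of $J(uw_k)$ form the $k$-th row of $\kappa^{p-1}(\mathrm{Id}+\lambda S)$ with $\lambda=3^{(2-p)/2}>1$. The identity $\sum t_j=2$ for all unit vectors $a$ says that $WW^*=2\,\mathrm{Id}$. Hence $(W^*W)^2=2W^*W$, that is, $S^2=\mathrm{Id}$. Then $(\mathrm{Id}+\lambda S)(\mathrm{Id}-\lambda S)=(1-\lambda^2)\mathrm{Id}$ is invertible, and the four functionals are independent.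
\end{proof}

\subsection*{Complexification and coordinate inclusions}

\begin{lemma}\label{lem:transfer}
Let $u:\ell_2^2\to\ell_p^n$ be a contraction with $\dim\operatorname{span}K(u)\ge3$.
\begin{itemize}
\item[(i)] For $n'\ge n$, the composition of $u$ with the inclusion $\ell_p^n\subset\ell_p^{n'}$ has the same property.
\item[(ii)] If $\mathbb K=\mathbb R$ and $p>2$, the complexification $u_{\mathbb C}$ of $u$ has the same property over $\mathbb C$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The contacts are unchanged, and by \eqref{eq:J} the coefficient vectors of the contact functionals are only extended by zeros.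

(ii) For $a,b\in\mathbb R^2$ the entries of $u_{\mathbb C}(a+ib)$ have squared moduli $(ua)_j^2+(ub)_j^2$. As $p/2>1$, the triangle inequality in $\ell_{p/2}^n$ gives
\[
\|u_{\mathbb C}(a+ib)\|_p^2=\big\|\big((ua)_j^2+(ub)_j^2\big)_j\big\|_{p/2}\le\|ua\|_p^2+\|ub\|_p^2\le|a|^2+|b|^2 .
\]
So $u_{\mathbb C}$ is a contraction. The real contacts remain contacts with the same real coefficient vectors, and a real matrix has the same rank over $\mathbb R$ and over $\mathbb C$.
\end{proof}

Part (ii) fails for $p<2$, as it must by Proposition~\ref{prop:smooth}. For the triangle, the unit vector $2^{-1/2}(1,i)$ has all $t_j=\frac12$, and $3h(\frac12)>h(1)+2h(\frac14)$ by strict concavity; so the complexification has norm greater than $1$.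

\section{Deforming the triangle for $2<p<4$}\label{sec:deform}

In this section $\mathbb K=\mathbb R$ and $2<p<4$. Put $r=p-1\in(1,3)$ and $\varphi(x)=|x|^r\operatorname{sgn}x$. The function $\varphi$ is $C^1$ with $\varphi'(x)=r|x|^{r-1}$, so $\varphi'(0)=0$; it is multiplicative and $\varphi(x)x=|x|^p$; and $|x|^p$ is $C^2$ with derivative $p\varphi(x)$. By \eqref{eq:J}, $J(z)$ has coefficient vector $\varphi(z)$, taken entrywise.

\begin{proposition}\label{prop:deform}
Let $\mathbb K=\mathbb R$ and $2<p<4$. There is a contraction $u:\ell_2^2\to\ell_p^3$ with $\dim\operatorname{span}K(u)=3$.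
\end{proposition}

Now $h'''<0$. Lemma~\ref{lem:interp} with $\tau_0=\frac34$, $\tau_1=0$, together with \eqref{eq:tri}, shows that $\|x(\theta)\|_p$ is maximal exactly when $(t_j)$ is a permutation of $(0,\frac34,\frac34)$, that is, modulo $\pi$, at
\[
\theta_1=\tfrac\pi2,\quad\theta_2=\tfrac{7\pi}6,\quad\theta_3=\tfrac{11\pi}6,
\]
where $x(\theta_k)$ equals $\frac{\sqrt3}2$ times $(0,1,-1)$, $(-1,0,1)$, $(1,-1,0)$. The map $\varphi$ fixes these three vectors and their sum is zero, so the contact functionals are dependent. The symmetric plane gives nothing, and we tilt it. There are two tasks: to keep three contacts on the tilted plane, and to show that for some tilt the functionals become independent.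

\subsection*{Three contacts on nearby planes}
For $\mu=(\mu_1,\mu_2)\in\mathbb R^2$ let
\[
\iota_\mu(y)=\big(y_1,\ y_2,\ -(1+\mu_1)y_1-(1+\mu_2)y_2\big)\qquad(y\in\mathbb R^2).
\]
Its range is the plane $E_\mu=\{x:(1+\mu_1)x_1+(1+\mu_2)x_2+x_3=0\}$, which determines $\mu$. A centered ellipse has three parameters, just enough to impose three contacts. We write $Q(y,y')$ for the symmetric bilinear form of a quadratic form $Q(y)$.

\begin{lemma}\label{lem:family}
For $\mu$ near $0$ there are a positive definite quadratic form $Q_\mu$ on $\mathbb R^2$ and vectors $y_1(\mu),y_2(\mu),y_3(\mu)\in\mathbb R^2$, continuous in $\mu$, such that $\iota_\mu:(\mathbb R^2,Q_\mu^{1/2})\to\ell_p^3$ is a contraction with contacts $y_k(\mu)$, and such that $z_k(\mu)=\iota_\mu y_k(\mu)$ satisfy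
\[
z_1(0)=2^{-1/p}(0,1,-1),\quad z_2(0)=2^{-1/p}(-1,0,1),\quad z_3(0)=2^{-1/p}(1,-1,0).
\]
\end{lemma}

\begin{proof}
Let $\kappa_0>0$ satisfy $2\kappa_0^p(\frac34)^{p/2}=1$, define $y(\theta)$ by $\iota_0y(\theta)=\kappa_0x(\theta)$, and let $Q_0(y)=\frac2{3\kappa_0^2}|\iota_0y|^2$. By \eqref{eq:tri}, $Q_0(y(\theta))=1$. Every nonzero vector of $\mathbb R^2$ is a positive multiple of some $y(\theta)$. For $Q$ near $Q_0$ in the three-dimensional space of quadratic forms, let
\[
R(\theta,Q,\mu)=\|\iota_\mu y(\theta)\|_p^p\;Q(y(\theta))^{-p/2}.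
\]
This function is $\pi$-periodic in $\theta$ and jointly $C^2$ since $p>2$. By homogeneity, $\iota_\mu$ is a contraction for $Q^{1/2}$ if and only if $R(\cdot,Q,\mu)\le1$, and its contacts lie in the directions where $R=1$. We have seen that $R(\theta,Q_0,0)=\kappa_0^p\|x(\theta)\|_p^p\le1$, with equality exactly at the $\theta_k$ modulo $\pi$.

These maxima are nondegenerate. Indeed $(|\cos|^p)''=p|\cos|^{p-2}\big((p-1)-p\cos^2\big)$, which is $0$ where $\cos=0$ and equals $p(\frac34)^{p/2-1}(\frac p4-1)$ where $\cos^2=\frac34$. Hence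
\[
\partial_\theta^2R(\theta_k,Q_0,0)=2\kappa_0^p\,p\,(\tfrac34)^{p/2-1}(\tfrac p4-1)<0,
\]
because $p<4$. Fix small compact intervals $I_k$ centered at $\theta_k$ on which $\partial_\theta^2R(\cdot,Q_0,0)<0$. By compactness, for $(Q,\mu)$ near $(Q_0,0)$ we still have $\partial_\theta^2R<0$ on $I_k$, and $R<1$ outside $\bigcup_k(I_k+\pi\mathbb Z)$. The implicit function theorem, applied to the $C^1$ function $\partial_\theta R$, gives a critical point $\theta_k(Q,\mu)\in I_k$ that is $C^1$ in $(Q,\mu)$; by concavity it is the maximizer of $R$ on $I_k$. The values $M_k(Q,\mu)=R(\theta_k(Q,\mu),Q,\mu)$ are $C^1$, and $M_k(Q_0,0)=1$.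

Since $\partial_\theta R=0$ at the critical point, the derivative of $M_k$ at $(Q_0,0)$ in the direction of a quadratic form $q$ is $-\frac p2q(y(\theta_k))$. The map $q\mapsto(q(y(\theta_k)))_{k\le3}$ is an isomorphism onto $\mathbb R^3$, since a nonzero quadratic form on $\mathbb R^2$ vanishes on at most two lines through $0$. A second application of the implicit function theorem gives $Q_\mu$, continuous in $\mu$ and hence positive definite, with $M_k(Q_\mu,\mu)=1$ for $k=1,2,3$. Then $R(\cdot,Q_\mu,\mu)\le1$. Let $y_k(\mu)$ be $y(\theta_k(Q_\mu,\mu))$ divided by its $Q_\mu^{1/2}$-norm. At $\mu=0$ we get $z_k(0)=\kappa_0x(\theta_k)$, and $\kappa_0\frac{\sqrt3}2=2^{-1/p}$.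
\end{proof}

\subsection*{What dependence would force}
Let $f_k=\varphi(z_k(\mu))$ be the contact functionals. The forms $Q_\mu$ are known only implicitly, so we avoid computing $\det(f_k)$ as a function of $\mu$. Instead we show that dependence makes the matrix $Z(\mu)=(z_{kj})$, with rows $z_k(\mu)$, so rigid that it can be reconstructed without $Q_\mu$. By Lemma~\ref{lem:contact}(i),
\begin{equation}\label{eq:Q}
f_k(\iota_\mu y)=Q_\mu(y,y_k)\qquad(y\in\mathbb R^2).
\end{equation}
In particular $f_k(z_k)=1$ and $f_1(z_2)=f_2(z_1)$. For small $\mu$ the vectors $y_1,y_2$ are independent, so there is a unique $c(\mu)\in\mathbb R^3$ with $c_3=1$ and $\sum c_ky_k=0$; it is continuous, and $c(0)=\mathbf 1=(1,1,1)$. If $\sum b_kf_k=0$ with $b\ne0$, then \eqref{eq:Q} gives $\sum b_ky_k=0$, so $b$ is proportional to $c(\mu)$. Thus, if the $f_k$ are dependent, then $\sum c_kz_k=0$ and $\sum c_k\varphi(z_k)=0$, and each \emph{column} $x$ of $Z(\mu)$ solves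
\begin{equation}\label{eq:col}
c\cdot x=0,\qquad c\cdot\varphi(x)=0
\end{equation}
with $c=c(\mu)$. We study \eqref{eq:col} for an arbitrary $c$ near $\mathbf 1$. Its solution set is invariant under $x\mapsto\lambda x$ and does not change when $c$ is scaled.

Write $x=(\delta,y,-1)$. The system $c_1\delta+c_2y-c_3=0$, $c_1\varphi(\delta)+c_2\varphi(y)-c_3=0$ is $C^1$, and at $\delta=0$, $y=1$, $c=\mathbf 1$ its Jacobian matrix in $(\delta,y)$ has rows $(1,1)$ and $(0,r)$, so it is invertible. By the implicit function theorem, and by permuting coordinates, there are a neighborhood $W$ of $\mathbf 1$, neighborhoods $O_1,O_2,O_3$ of the points $(0,1,-1)$, $(1,0,-1)$, $(1,-1,0)$, and $C^1$ maps $v^j:W\to O_j$ taking these values at $\mathbf 1$, such that $v^j(c)$ solves \eqref{eq:col} and every solution in $O_j$ is a positive multiple of $v^j(c)$. Consider the linear system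
\begin{equation}\label{eq:R}
\sum_{j=1}^3R_j|v^j_k(c)|^p=1\qquad(k=1,2,3).
\end{equation}
At $c=\mathbf 1$ its matrix has zeros on the diagonal and ones elsewhere, with determinant $2$. After shrinking $W$, it has a unique solution $R_j(c)$, which is $C^1$ in $c$. Define
\[
\Phi(c)=\sum_{j=1}^3R_j(c)\big[\varphi(v^j_1)v^j_2-\varphi(v^j_2)v^j_1\big].
\]
Replacing $v^j$ by $\lambda v^j$ multiplies the bracket by $|\lambda|^p$ and $R_j$ by $|\lambda|^{-p}$. So $\Phi$ does not depend on the normalization of the $v^j$, and $\Phi(\lambda c)=\Phi(c)$ when $c,\lambda c\in W$.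

\begin{lemma}\label{lem:forces}
If $f_1,f_2,f_3$ are dependent for all $\mu$ in a neighborhood of $0$, then $\Phi=0$ in a neighborhood of $\mathbf 1$.
\end{lemma}

\begin{proof}
The columns of $2^{1/p}Z(0)$ are $-v^1(\mathbf 1)$, $v^2(\mathbf 1)$, $-v^3(\mathbf 1)$. So for small $\mu$ the $j$-th column of $Z(\mu)$ is $\lambda_jv^j(c(\mu))$, with $\lambda_1<0$, $\lambda_2>0$, $\lambda_3<0$. The equations $f_k(z_k)=\sum_j|z_{kj}|^p=1$ say that the numbers $|\lambda_j|^p$ solve \eqref{eq:R}, so $|\lambda_j|^p=R_j(c(\mu))$. This has two consequences. First,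
\[
0=f_1(z_2)-f_2(z_1)=\sum_j\big[\varphi(z_{1j})z_{2j}-\varphi(z_{2j})z_{1j}\big]=\Phi(c(\mu)).
\]
Second, $Z(\mu)$ is determined by $c(\mu)$. The rows of $Z(\mu)$ span $E_\mu$, which determines $\mu$, so the continuous map $\mu\mapsto(c_1(\mu),c_2(\mu))$ is injective near $0$. Brouwer's invariance of domain theorem states that a continuous injective map from an open subset of $\mathbb R^2$ to $\mathbb R^2$ has open image. So $\Phi(c_1,c_2,1)=0$ for all $(c_1,c_2)$ near $(1,1)$, and $\Phi(c)=\Phi(c/c_3)=0$ for all $c$ near $\mathbf 1$.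
\end{proof}

\subsection*{The function $\Phi$ does not vanish identically}
We use the coordinates
\[
c=c(\sigma,\eta)=(\sigma,e^\eta,e^{-\eta}),\qquad\sigma\ \text{near}\ 1,\quad\eta\ \text{near}\ 0,
\]
chosen so that exchanging the last two entries is the map $\eta\mapsto-\eta$. It will turn out that $\Phi=0$ on the symmetric line $\eta=0$. So we differentiate in $\eta$ at $\eta=0$ for fixed $\sigma$, and then let $\sigma\to1$.

\begin{lemma}\label{lem:nonzero}
For $\sigma\ne1$ close to $1$ we have $\partial_\eta\Phi(c(\sigma,\eta))|_{\eta=0}>0$.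
\end{lemma}

\begin{proof}
\emph{Symmetries.} Fix $\sigma$ and suppress it. Normalize
\[
v^1=(\delta,e^{-\psi},-e^\psi),\qquad v^2=(1,C,D),
\]
where $\delta,\psi,C$ are near $0$ and $D$ is near $-1$; all are $C^1$ in $(\sigma,\eta)$. Let $\tau$ exchange the last two entries. If $x$ solves \eqref{eq:col} for $c(\eta)$, then $\pm\tau x$ solves it for $c(-\eta)$. The vector $-\tau v^1(\eta)=(-\delta(\eta),e^{\psi(\eta)},-e^{-\psi(\eta)})$ is near $(0,1,-1)$ and is normalized like $v^1$, so it is $v^1(-\eta)$: the functions $\delta$ and $\psi$ are odd in $\eta$. We may take $v^3(\eta)=\tau v^2(-\eta)=(1,D(-\eta),C(-\eta))$. The system \eqref{eq:R} reads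
\begin{align}
R_1|\delta|^p+R_2+R_3&=1,\nonumber\\
R_1e^{-p\psi}+R_2|C(\eta)|^p+R_3|D(-\eta)|^p&=1,\label{eq:Rsym}\\
R_1e^{p\psi}+R_2|D(\eta)|^p+R_3|C(-\eta)|^p&=1.\nonumber
\end{align}
Replacing $\eta$ by $-\eta$ and exchanging $R_2,R_3$ preserves the first equation and exchanges the other two. By uniqueness, $R_3(\eta)=R_2(-\eta)$. Put $s=\frac12(|C|^p+|D|^p)$ and $d=\frac12(|C|^p-|D|^p)$. At $\eta=0$ we have $\delta=\psi=0$, hence $R_2=R_3=\frac12$ and $R_1=1-s$; also $R_3'=-R_2'$, where primes denote $\partial_\eta$ at $\eta=0$.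

\emph{A formula for $\Phi'$.} Equations \eqref{eq:col} for $v^2$ are
\begin{equation}\label{eq:v2}
\sigma+e^\eta C+e^{-\eta}D=0,\qquad\sigma+e^\eta\varphi(C)+e^{-\eta}\varphi(D)=0 .
\end{equation}
Their difference shows that $\kappa(\eta):=e^\eta(C-\varphi(C))=-e^{-\eta}(D-\varphi(D))$. The brackets in $\Phi$ for $j=2,3$ are $C(\eta)-\varphi(C(\eta))=e^{-\eta}\kappa(\eta)$ and $D(-\eta)-\varphi(D(-\eta))=-e^{-\eta}\kappa(-\eta)$. Hence
\[
e^\eta\Phi=R_1e^\eta\big(\varphi(\delta)e^{-\psi}-e^{-r\psi}\delta\big)+R_2\kappa(\eta)-R_3\kappa(-\eta).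
\]
At $\eta=0$ this is $0$, as announced. From now on all functions without an argument are evaluated at $\eta=0$. Since $\delta=0$ and $\varphi'(0)=0$, differentiation gives
\begin{equation}\label{eq:Phi'}
\Phi'=-R_1\delta'+2R_2'\kappa+\kappa' .
\end{equation}
Equations \eqref{eq:col} for $v^1$ are $\sigma\delta+e^{\eta-\psi}-e^{\psi-\eta}=0$ and $\sigma\varphi(\delta)+e^{\eta-r\psi}-e^{r\psi-\eta}=0$. Their derivatives are $\sigma\delta'+2(1-\psi')=0$ and $2(1-r\psi')=0$, so
\begin{equation}\label{eq:delta'}
\psi'=\frac1r,\qquad\delta'=-\frac2\sigma\cdot\frac{r-1}r .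
\end{equation}
The difference of the last two equations of \eqref{eq:Rsym} is $-2R_1\sinh(p\psi)+2R_2d(\eta)-2R_3d(-\eta)=0$. Its derivative is $-2pR_1\psi'+4R_2'd+2d'=0$, so
\begin{equation}\label{eq:R2'}
2R_2'\,d=\frac{r+1}rR_1-d' .
\end{equation}

\emph{The scale of the expansion.} Let $\varepsilon=C$, $\beta=-D$ and $w=\varphi'(\varepsilon)=r|\varepsilon|^{r-1}$, functions of $\sigma$. By \eqref{eq:v2},
\begin{equation}\label{eq:beta}
\beta=\sigma+\varepsilon,\qquad\beta^r=\sigma+\varphi(\varepsilon).
\end{equation}
At $\sigma=1$ we have $\varepsilon=0$, $\beta=1$, and differentiating \eqref{eq:beta} in $\sigma$ gives $d\beta/d\sigma=\frac1r$ and $d\varepsilon/d\sigma=-\frac{r-1}r\ne0$. So $\varepsilon\ne0$ and $w>0$ for $\sigma\ne1$ near $1$, and $\sigma-1$ and $\beta-1$ are $O(\varepsilon)$. Write $A\equiv B$ if $A-B=o(w)$ as $\sigma\to1$. The quantities $\varepsilon w$, $\varphi(\varepsilon)$, $|\varepsilon|^p$ are $o(w)$; so is $w^2$, because $r>1$; and so is $\varepsilon^2$, because $r<3$. In particular a product of two quantities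 that are $O(|\varepsilon|+w)$ is $\equiv0$. The term $\varepsilon$ itself need not be $o(w)$ and must be kept.

\emph{Values at $\eta=0$.} From \eqref{eq:beta}, $\beta^r-\beta=\varphi(\varepsilon)-\varepsilon$, and $\beta^r-\beta=(r-1)(\beta-1)+O(\varepsilon^2)$. Hence
\[
\beta\equiv1-\frac\varepsilon{r-1},\qquad\sigma=\beta-\varepsilon\equiv1-\frac{r\varepsilon}{r-1},\qquad|D|^p=\beta^{r+1}\equiv1-\frac{r+1}{r-1}\varepsilon .
\]
It follows that $\kappa=\varepsilon-\varphi(\varepsilon)\equiv\varepsilon$, that $2R_1=2-2s\equiv1+\frac{r+1}{r-1}\varepsilon$, and that $d=-\frac12+O(|\varepsilon|+w)$. Moreover $2R_1/\sigma\equiv1+\frac{2r+1}{r-1}\varepsilon$, so \eqref{eq:delta'} gives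
\begin{equation}\label{eq:term1}
-R_1\delta'\equiv\frac{r-1}r+\frac{2r+1}r\varepsilon .
\end{equation}

\emph{Derivatives.} Differentiating \eqref{eq:v2} in $\eta$ gives
\[
C'+D'+\varepsilon+\beta=0,\qquad wC'+r\beta^{r-1}D'+\varphi(\varepsilon)+\beta^r=0 .
\]
At $\sigma=1$ this yields $D'=-\frac1r$ and $C'=-\frac{r-1}r$. As $C'$ is continuous in $\sigma$, we get $wC'\equiv-\frac{r-1}rw$. Since $\beta^{1-r}=1+O(\varepsilon)$, the second equation gives
\[
D'=-\frac1r\Big[\beta+\beta^{1-r}\big(wC'+\varphi(\varepsilon)\big)\Big]\equiv-\frac1r\Big[1-\frac\varepsilon{r-1}-\frac{r-1}rw\Big].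
\]
In $C'=-\varepsilon-\beta-D'$ the coefficient of $\varepsilon$ is $-1+\frac1{r-1}-\frac1{r(r-1)}=-\frac{r-1}r$, so
\[
C'\equiv-\frac{r-1}r\Big(1+\varepsilon+\frac wr\Big).
\]
From the definition of $\kappa$ we have $\kappa'=\kappa+(1-w)C'$, so
\begin{equation}\label{eq:term3}
\kappa'\equiv\varepsilon-\frac{r-1}r\Big(1+\varepsilon+\frac wr-w\Big)=-\frac{r-1}r+\frac\varepsilon r+\frac{(r-1)^2}{r^2}w .
\end{equation}
Finally $d'=\frac p2\big(\varphi(\varepsilon)C'+\beta^rD'\big)=-\frac{r+1}{2r}+O(|\varepsilon|+w)$. With $R_1=\frac12+O(|\varepsilon|+w)$ and the value of $d$, equation \eqref{eq:R2'} gives $2R_2'=-\frac{2(r+1)}r+O(|\varepsilon|+w)$, and therefore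
\begin{equation}\label{eq:term2}
2R_2'\kappa\equiv-\frac{2(r+1)}r\varepsilon .
\end{equation}

\emph{Sum.} Insert \eqref{eq:term1}, \eqref{eq:term2} and \eqref{eq:term3} into \eqref{eq:Phi'}. The constants cancel, and the coefficient of $\varepsilon$ is $\frac1r\big((2r+1)-2(r+1)+1\big)=0$. What remains is
\[
\Phi'=\frac{(r-1)^2}{r^2}\,w+o(w),
\]
which is positive for $\sigma\ne1$ close to $1$.
\end{proof}

The surviving term $w=r|\varepsilon|^{r-1}$ comes from an entry of a contact point that starts at $0$, where $\varphi'$ behaves like $|\varepsilon|^{r-1}$; for $p<4$ this is larger than the second order terms $\varepsilon^2$, which therefore never have to be computed.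

\begin{proof}[Proof of Proposition~\ref{prop:deform}]
By Lemma~\ref{lem:nonzero}, $\Phi$ does not vanish identically in any neighborhood of $\mathbf 1$. By Lemma~\ref{lem:forces}, there is $\mu$ near $0$ for which $f_1,f_2,f_3$ are independent. Compose the contraction $\iota_\mu$ of Lemma~\ref{lem:family} with an isometry of $\ell_2^2$ onto $(\mathbb R^2,Q_\mu^{1/2})$.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proof}

The equivalence of (a) and (b) is Lemma~\ref{lem:dual}. If $X=\ell_p^n$ and (c) holds, or if $X$ is any smooth space with $\dim X\le2$, then Propositions~\ref{prop:smooth} and~\ref{prop:unique} show that $\Pi_2(X,Y)$ is strictly convex for every strictly convex $Y$, and Lemma~\ref{lem:dual} shows that $\Pi_2(Y,X)$ is smooth. This proves the last two statements and, with $Y=\ell_q^m$, the implication from (c) to (a).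

Suppose that (c) fails. Then $n\ge3$ and $p\ne2$, and $n\ge4$ if $\mathbb K=\mathbb C$ and $p<2$. We need a contraction $u:\ell_2^2\to\ell_p^n$ with $\dim\operatorname{span}K(u)\ge3$, and by Lemma~\ref{lem:transfer}(i) it suffices to find one for the smallest admissible $n$. For $\mathbb K=\mathbb R$ and $n=3$, use Proposition~\ref{prop:triangle} if $p\in(1,2)\cup[4,\infty)$ and Proposition~\ref{prop:deform} if $2<p<4$. For $\mathbb K=\mathbb C$, $p>2$ and $n=3$, complexify these contractions by Lemma~\ref{lem:transfer}(ii). For $\mathbb K=\mathbb C$, $p<2$ and $n=4$, use Proposition~\ref{prop:tetra}. Proposition~\ref{prop:segment} then shows that (a) fails. \qed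

\begin{thebibliography}{1}
\bibitem{CFK}
J.A. Ch\'avez-Dom\'inguez, D. Freeman, and K. Kornelson,
\emph{Frame potential for finite-dimensional Banach spaces},
arXiv:1804.03677 (2018).
\end{thebibliography}
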